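# Antichains of the binary tree, and a model of $\mathfrak a_{Sacks}<\mathfrak a$

## 1. Countable families, and the case of CH

We work in ZFC and write $\mathfrak c=2^{\aleph_0}$. Elements of $2^{<\omega}$ are called nodes. "The node $v$ extends $u$" means $u\subseteq v$, equality allowed. Two nodes are comparable if one extends the other, and chains and antichains of $2^{<\omega}$ refer to $\subseteq$. For a node $v$ and $y\in2^\omega$ put
$$[v]=\{w\in 2^{<\omega}: v\subseteq w\},\qquad \hat y=\{y\restriction n:n\in\omega\}.$$

**Definition 1.1.** For $A\subseteq 2^{<\omega}$ let $\pi(A)=\{x\in2^\omega:\exists^\infty n\ (x\restriction n\in A)\}$. Let $tr(\mathsf{ctble})$ be the set of all $A\subseteq2^{<\omega}$ with $\pi(A)$ countable. Let $\mathcal{BR}^\perp$ be the set of all $A\subseteq 2^{<\omega}$ that meet every branch $\hat x$ in a finite set, that is, with $\pi(A)=\emptyset$. For a family $\mathcal A$ of subsets of $2^{<\omega}$ let $\mathcal A^\perp$ be the set of all $B\subseteq 2^{<\omega}$ with $B\cap A$ finite for every $A\in\mathcal A$.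

For example, $\{0^n:n\in\omega\}$ is a branch, and its $\pi$ is the single point $000\dots$. The antichain $\{0^n1:n\in\omega\}$ is in $\mathcal{BR}^\perp$, as is every antichain, since it meets a branch at most once. The set $\{0^n1^k:1\le k\le n\}$ is in $\mathcal{BR}^\perp$ too: it meets the branch of $0^n111\dots$ in $n$ nodes, misses the branch of $000\dots$, and every other branch meets it finitely often. It is not a finite union of antichains, because it contains chains of every finite length.

**Definition 1.2.** $\mathfrak a_{Sacks}=\mathfrak a(tr(\mathsf{ctble}))$ is the least size of an almost disjoint family $\mathcal A\subseteq\mathcal{BR}^\perp$ of infinite sets such that $\mathcal A\cup\mathcal A^\perp\subseteq tr(\mathsf{ctble})$. The number $\mathfrak a$ is the least size of an infinite maximal almost disjoint (MAD) family of infinite subsets of $\omega$.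

Since $\mathcal A\subseteq\mathcal{BR}^\perp\subseteq tr(\mathsf{ctble})$ anyway, the requirement is about $\mathcal A^\perp$. In words: how many sets, each negligible along every branch, do we need so that a set of nodes almost disjoint from all of them can accumulate along only countably many branches? Osvaldo Guzman's "P-points, MAD families and Cardinal Invariants" (arXiv:1810.09680, 2018) asks whether $\mathfrak a_{Sacks}<\mathfrak a$ is consistent with ZFC, or whether ZFC proves $\mathfrak a\le\mathfrak a_{Sacks}$.

Start with a single set $A\in\mathcal{BR}^\perp$. Every node $s$ has an extension $s'$ with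
$$A\cap[s']=\emptyset .\tag{1}$$
Otherwise every extension of $s$ has an extension in $A$. Pick $a_0\in A\cap[s]$, then $a_1\in A\cap[a_0^\frown0]$, then $a_2\in A\cap[a_1^\frown 0]$, and so on; the $a_k$ lie on one branch, which meets $A$ infinitely often, a contradiction. So with one set $A$ the cone $B=[s']$ is disjoint from $A$, and $\pi(B)$ is uncountable: one set is not enough. Nor are finitely many, as their union is again in $\mathcal{BR}^\perp$. For countably many we repeat (1) along a perfect tree.

**Proposition 1.3.** If $\mathcal A\subseteq\mathcal{BR}^\perp$ is countable, then some $B\in\mathcal A^\perp$ has $\pi(B)$ uncountable.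

*Proof.* If $\mathcal A=\emptyset$ take $B=2^{<\omega}$. Otherwise list $\mathcal A=\{A_n:n<\omega\}$, with repetitions if necessary. Define nodes $s_e$ for $e\in2^{<\omega}$. Let $s_\emptyset=\emptyset$. Given $s_e$, use (1) to choose an extension $s'$ of $s_e$ with $A_{|e|}\cap[s']=\emptyset$, and put $s_{e^\frown i}=s'^\frown i$ for $i<2$. Let $B$ be the set of all initial segments of the $s_e$. A node of $B$ is either an initial segment of some $s_e$ with $|e|=n+1$, and there are only finitely many of these, or it extends some $s_e$ with $|e|=n+1$, and then it is not in $A_n$. So $A_n\cap B$ is finite. The points $\bigcup_n s_{z\restriction n}$, $z\in2^\omega$, are distinct members of $\pi(B)$. $\square$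

**Proposition 1.4.** If $\mathcal A$ is maximal among the almost disjoint families of infinite members of $\mathcal{BR}^\perp$, then $\pi(B)$ is finite for every $B\in\mathcal A^\perp$. Hence $\aleph_1\le\mathfrak a_{Sacks}\le\mathfrak c$, and under CH $\mathfrak a_{Sacks}=\mathfrak a=\aleph_1$.

*Proof.* We show that a set $B$ with $\pi(B)$ infinite contains an infinite antichain. By compactness choose distinct $y_n\in\pi(B)$ converging to some $x$, with $y_n\ne x$. Suppose $u_0,\dots,u_{k-1}\in B\setminus\hat x$ are chosen. Let $l$ exceed all $|u_i|$, choose $n$ with $x\restriction l\subseteq y_n$, and choose $u_k\in B\cap\hat y_n$ of length $>l$ and so long that $u_k\notin\hat x$. For $i<k$ the node $u_i$ is shorter than $l$ and not on $\hat x$, so it is incomparable with $x\restriction l$, hence with its extension $u_k$. So $A'=\{u_k:k<\omega\}$ is an infinite antichain inside $B$. If $B\in\mathcal A^\perp$, then $A'\in\mathcal{BR}^\perp$ is almost disjoint from every member of $\mathcal A$ (in particular $A'\notin\mathcal A$), contradicting maximality.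

Maximal families exist by Zorn's lemma and have size at most $\mathfrak c$, so $\mathfrak a_{Sacks}\le\mathfrak c$. By Proposition 1.3, $\mathfrak a_{Sacks}\ge\aleph_1$. Since $\aleph_1\le\mathfrak a\le\mathfrak c$, CH makes everything $\aleph_1$. $\square$

What changes without CH? A family of size $\aleph_1$ presents uncountably many tasks, and the bookkeeping of Proposition 1.3 cannot meet them. How far it can be pushed tells us what a model of $\mathfrak a_{Sacks}<\mathfrak a$ has to look like.

## 2. Lower bounds, and the shape of the model

We recall some textbook notions. For $f,g\in\omega^\omega$ (or on another countable set in place of $\omega$), $f\le^*g$ means $f(n)\le g(n)$ for all but finitely many $n$. The number $\mathfrak b$ is the least size of a family with no single $\le^*$-bound, and $\mathfrak d$ is the least size of a family that $\le^*$-dominates every function. $\mathcal M$ and $\mathcal N$ are the ideals of meager and null subsets of $2^\omega$. For such an ideal $\mathcal I$, $add$ is the least number of members of $\mathcal I$ whose union is not in $\mathcal I$, $cov$ the least number of members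 covering $2^\omega$, $non$ the least size of a set not in $\mathcal I$, and $cof$ the least size of a cofinal subfamily of $\mathcal I$. We use the following classical facts.

1. $\aleph_1\le\mathfrak b\le\mathfrak a\le\mathfrak c$.
2. For a countable poset and fewer than $cov(\mathcal M)$ dense sets there is a filter meeting all of them.
3. $add(\mathcal M)=\min\{\mathfrak b,cov(\mathcal M)\}$ (Truss, Miller) and $cof(\mathcal M)=\max\{\mathfrak d,non(\mathcal M)\}$ (Fremlin).
4. $non(\mathcal M)$ is the least size of an $F\subseteq\omega^\omega$ such that every $g\in\omega^\omega$ agrees infinitely often with some member of $F$ (Bartoszyński).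

The results are the following two theorems.

**Theorem 1.** Assume CH, and let $\mu<\lambda$ be regular cardinals with $\mu\ge\aleph_2$ and $\lambda^{\aleph_0}=\lambda$ (e.g. GCH, $\mu=\aleph_2$, $\lambda=\aleph_3$). There is a ccc poset forcing
$$\mathfrak a_{Sacks}=\mathfrak b=\mathfrak d=add(\mathcal M)=cof(\mathcal M)=\mu<\lambda=\mathfrak a=\mathfrak c .$$
Moreover $\mathfrak a_{Sacks}=\mu$ is witnessed by a family $\mathcal A$ of antichains of $2^{<\omega}$ such that $\pi(B)$ is finite for every $B\in\mathcal A^\perp$.

**Theorem 2 (ZFC).** (a) $\max\{\mathfrak b,cov(\mathcal M)\}\le\mathfrak a_{Sacks}$. (b) If $\max\{\mathfrak d,non(\mathcal M)\}\le cov(\mathcal N)$, then $\mathfrak a_{Sacks}\le cof(\mathcal M)$.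

Starting from a model of GCH, Theorem 1 with $\mu=\aleph_2$, $\lambda=\aleph_3$ shows that $\mathrm{Con}(\mathrm{ZFC})$ implies $\mathrm{Con}(\mathrm{ZFC}+\mathfrak a_{Sacks}=\aleph_2<\mathfrak a=\mathfrak c=\aleph_3)$. So $\mathfrak a_{Sacks}<\mathfrak a$ is consistent, and $\mathfrak a\le\mathfrak a_{Sacks}$ is not a theorem of ZFC. Part (b) of Theorem 2 is a complement, not used for Theorem 1; it is proved in Section 13.

**Proof of Theorem 2(a).** Let $\mathcal A\subseteq\mathcal{BR}^\perp$. In each of the two cases we produce $B\in\mathcal A^\perp$ with $\pi(B)$ uncountable.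

*The bound $\mathfrak b$.* Let $|\mathcal A|<\mathfrak b$, and let $D\subseteq2^\omega$ be countable and dense. For $A\in\mathcal A$ and $x\in D$ let $f_A(x)$ exceed the lengths of all elements of the finite set $A\cap\hat x$. Choose $g:D\to\omega$ with $f_A\le^*g$ for all $A\in\mathcal A$, and put $B=\bigcup_{x\in D}\{x\restriction n:n\ge g(x)\}$. If $f_A(x)\le g(x)$, the part of $B$ coming from $x$ misses $A$. So $A\cap B$ is covered by the finite sets $A\cap\hat x$ for the finitely many remaining $x$, and $B\in\mathcal A^\perp$. Now $\pi(B)=\bigcap_N\bigcup_{n\ge N}\{x:x\restriction n\in B\}$ is a $G_\delta$ set containing the dense set $D$. By the Baire category theorem it is uncountable.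

*The bound $cov(\mathcal M)$.* Let $|\mathcal A|<cov(\mathcal M)$. Consider the countable poset of nonempty finite trees $t\subseteq2^{\le n}$ ($n\in\omega$) all of whose terminal nodes have length $n$, ordered by end-extension: a stronger tree agrees with $t$ up to height $n$. For $A\in\mathcal A$ the set $D_A=\{t:A\cap[s]=\emptyset\text{ for all terminal }s\text{ of }t\}$ is dense: extend each terminal node by (1), and then extend the results to a common length. For $k\in\omega$ the set of all $t$ of height at least $k$ in which every node of length $\le k$ has two incomparable extensions is also dense. By fact 2 there is a filter meeting all these sets. Let $T$ be its union. Members of the filter have common end-extensions, so $T\cap2^{\le n}=t$ for $t$ of height $n$ in the filter. Thus $T$ is a perfect tree, and if $t\in D_A$ is in the filter, then $A\cap T\subseteq t$ is finite. So $T\in\mathcal A^\perp$, and $\pi(T)$, the set of branches of $T$, is uncountable. $\square$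

Hence $\mathfrak a_{Sacks}<\mathfrak a$ requires $\max\{\mathfrak b,cov(\mathcal M)\}<\mathfrak a\le\mathfrak c$; if $\mathfrak b=\mathfrak c$ or $cov(\mathcal M)=\mathfrak c$, then $\mathfrak a_{Sacks}=\mathfrak c\ge\mathfrak a$. We therefore look for a model with two cardinals $\mu<\lambda$: $\mu$ many generic antichains shall witness $\mathfrak a_{Sacks}=\mu$, while $\mathfrak c=\lambda$ and no MAD family has size below $\lambda$.

## 3. One generic antichain

Each antichain $A_\varepsilon$ ($\varepsilon<\mu$) will be added by finite approximations. It has to be almost disjoint from the earlier ones, and together the $A_\varepsilon$ have to meet, in an infinite set, every $B$ with $\pi(B)$ infinite. A condition should thus contain a finite antichain $a$ and a set $C$ to be avoided from now on. The first choice is to let $C$ be a finite union of antichains. To meet $B$ we want a node of $B\setminus C$ incomparable with all of $a$, and such a node may fail to exist: if $B\subseteq[\langle1\rangle]$ and $\langle1\rangle$ is in $a$, then every node of $B$ is comparable with $\langle 1\rangle$, so an antichain containing $a$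 meets $B$ at most in $\langle1\rangle$. The remedy is a precaution taken before any node is chosen. If points $y_n\in\pi(B)$ converge to $x$, we promise to stay off $\hat x$; then there is always room near $x$. So branches must be allowed in $C$.

**Definition 3.1.** $\mathcal J_m$ is the set of $C\subseteq2^{<\omega}$ such that for some $y_1,\dots,y_m\in2^\omega$ the set $C\setminus\bigcup_i\hat y_i$ has no chain of $m+1$ elements. Let $\mathcal J=\bigcup_m\mathcal J_m$.

For example, $\{0^n\}_n\cup\{0^n1\}_n\in\mathcal J_1$: remove the branch of $000\dots$, and an antichain remains. But $\{0^n1^k:1\le k\le n\}\notin\mathcal J$: a branch passes through $0^n1$ for at most one $n$, so $m$ branches touch at most $m$ of the columns $\{0^n1^k:1\le k\le n\}$, and an untouched column with $n>m$ is a chain of more than $m$ elements.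

$\mathcal J$ is closed under subsets and contains all finite sets, antichains and branches. If $C\in\mathcal J_m$ and $C'\in\mathcal J_{m'}$, remove both lists of branches: a chain of $m+m'+1$ elements in the rest of $C\cup C'$ would have $m+1$ elements in $C$ or $m'+1$ in $C'$. So $C\cup C'\in\mathcal J_{m+m'}$, and $\mathcal J$ is an ideal. Next, $C\in\mathcal J_m$ if and only if for every $n$ there are $t_1,\dots,t_m\in2^n$ such that $(C\cap2^{\le n})\setminus\bigcup_i\{t_i\restriction k:k\le n\}$ has no chain of $m+1$ elements. Indeed, the tuples $(t_1,\dots,t_m)$ with this property form, under restriction, a finitely branching tree; if it has nodes at every level, König's lemma gives $y_1,\dots,y_m$, and a chain in $C\setminus\bigcup_i\hat y_i$ already appears at a finite level. So each $\mathcal J_m$ is closed and $\mathcal J$ is $F_\sigma$; in particular membership in $\mathcal J$ is Borel. Finally, for $C\in\mathcal J$ there is a finite $Y_C\subset2^\omega$ such that $C\cap\hat y$ is finite for all $y\notin Y_C$: let $Y_C=\{y_1,\dots,y_m\}$; then $\hat y\cap\hat y_i$ is finite, and $C\cap\hat y\setminus\bigcup_i\hat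 y_i$ is a chain of at most $m$ elements.

**Definition 3.2.** A *stem* is a finite sequence $a=(u_0,\dots,u_{m-1})$ of pairwise incomparable nodes such that some node is incomparable with all $u_k$. A *promise* is a pair $\varphi=(C,f)\in\mathcal J\times\omega^\omega$. Put $(C',f')\ge(C,f)$ if $C'\supseteq C$ and $f'\ge f$ everywhere, and $(C,f)\vee(C',f')=(C\cup C',\max(f,f'))$. If $a'=(u'_k)$ end-extends $a$, then $a'$ *obeys* $\varphi=(C,f)$ *over* $a$ if $u_k'\notin C$ and $|u'_k|\ge f(k)$ whenever $|a|\le k<|a'|$. $R$ is the set of pairs $(a,\varphi)$, with $(b,\psi)\le(a,\varphi)$ if $b$ end-extends $a$, $b$ obeys $\varphi$ over $a$, and $\psi\ge\varphi$. Its largest element is $1_R=(\emptyset,(\emptyset,0))$.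

Thus $(\langle0\rangle,\langle10\rangle)$ is a stem, as $\langle11\rangle$ is free, and $(\langle0\rangle,\langle1\rangle)$ is not. The empty node is in no stem. If $a\subseteq a'\subseteq a''$, then $a''$ obeys $\varphi$ over $a$ if and only if $a'$ obeys $\varphi$ over $a$ and $a''$ obeys $\varphi$ over $a'$; so $\le$ is transitive.

**(R1)** *$(a,\varphi)$ and $(b,\psi)$ are compatible if and only if $b$ end-extends $a$ and obeys $\varphi$ over $a$, or $a$ end-extends $b$ and obeys $\psi$ over $b$. In that case (longer stem, $\varphi\vee\psi$) is a common extension.* If $(c,\theta)$ extends both, then $c$ end-extends $a$ and $b$, so one of these, say $b$, end-extends the other; $c$ obeys $\varphi$ over $a$, hence so does $b$. Conversely, if $b$ obeys $\varphi$ over $a$, then $(b,\varphi\vee\psi)$ extends both. In particular conditions with the same stem are compatible, and as there are countably many stems, $R$ is ccc.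

**(R2)** *For each $(a,(C,f))$ and bit $i$ there is an extension with stem $a^\frown u$, where $u$ has last digit $i$.* Let $v$ be incomparable with all of $a$. Choose $y\notin Y_C$ through $v$ in which both digits occur infinitely often, and $u\subset y$ properly extending $v$ with $u\notin C$, $|u|\ge f(|a|)$ and last digit $i$; this is possible because $C\cap\hat y$ is finite. As $u$ extends $v$, it is incomparable with all of $a$. The node $v^\frown(1-y(|v|))$ is incomparable with all of $a^\frown u$. So $a^\frown u$ is a stem, and $(a^\frown u,(C,f))\le(a,(C,f))$.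

**(R3)** *If $M\subseteq N$ are generic extensions of $V$ and $D\in M$ is dense in $R^M$, then every element of $R^N$ is compatible with an element of $D$.* In $M$ let $E$ be maximal among the antichains contained in $D$. It is countable, and it is a maximal antichain of $R^M$: a condition has an extension in $D$, which is compatible with an element of $E$. The statement "every $(a,(C,f))$ with $C\in\mathcal J$ is compatible with an element of $E$" is $\Pi^1_1$ in a code of $E$, because membership in $\mathcal J$ and, by (R1), compatibility are Borel. It holds in $M$, so it holds in $N$ by $\Pi^1_1$-absoluteness.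

## 4. Ordinals as coordinates: the missing place below $\delta$

The obvious plan is a finite support iteration of $R$ along an ordinal of cofinality $\mu$ and size $\lambda$. Half of Theorem 1 comes out this way. The computation of $\mathfrak a_{Sacks}$ in Section 10 uses of the iteration only that it is ccc, that it is the union of a $\lessdot$-increasing chain of length $\mu$ of complete suborders, and that at each of these $\mu$ stages $R$ is forced next; a finite support iteration along an ordinal of cofinality $\mu$ has this form.

The trouble is $\mathfrak a$. Suppose $\dot B_\alpha$, $\alpha<\nu$, with $\aleph_2\le\nu<\lambda$, are names for an almost disjoint family. We want a name $\dot B^*$ for an infinite set almost disjoint from all of them, and the natural idea is to copy. Each $\dot B_\alpha$ uses countably many coordinates. Select $\alpha_i$, $i<\omega_1$, so that the $\dot B_{\alpha_i}$ are the same name up to the placement of coordinates, and the coordinates are constant or increasing with $i$. Let $\dot B^*$ be a further copy of the same name, placed so that for every $\alpha<\nu$ there is $i$ with $\alpha_i\neq\alpha$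 for which the coordinates of $(\dot B_\alpha,\dot B^*)$ are arranged exactly as those of $(\dot B_\alpha,\dot B_{\alpha_i})$. An isomorphism of the two small posets then carries "$\dot B_\alpha\cap\dot B_{\alpha_i}$ is finite" to "$\dot B_\alpha\cap\dot B^*$ is finite".

With ordinals as coordinates this stops at one point. Say $\dot B_{\alpha_i}$ uses the single coordinate $e_i$, with $e_i$ strictly increasing and supremum $\delta$, and let some $\dot B_\alpha$ use $\delta$. Since $e_i<\delta$ for all $i$, the copy $e^*$ must satisfy $e^*<\delta$. It must also lie above every $e_{i'}$: in comparing it with $\dot B_{\alpha_{i'}}$ we may use any $i>i'$, for which $e_i>e_{i'}$. No ordinal lies above all $e_i$ and below $\delta$.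

So immediately in front of each coordinate $\delta$ we insert more places, arranged along a linear order $J$ in which $\omega_1$-sequences leave room below any fewer than $\lambda$ given bounds. Such a $J$ cannot be a well-order, so we cannot iterate along it by recursion. We shall iterate along its finite subsets and take the union. For this, inserting a coordinate into the middle of an iteration must do no damage to the rest, which is the subject of Sections 5–7. Inside the new places the same problem recurs, so the insertion is repeated; a rank below $\omega_1$ keeps the recursion well-founded.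

## 5. Posets whose stems are visible

**Atoms.** We shall rename coordinates inside names, so "the coordinates occurring in a name" must have a meaning. The elements of a set $L$ (the *coordinates*, chosen in Section 8) are used as atoms. Formally, objects over $X\subseteq L$ are built recursively from the atoms $\langle0,x\rangle$, $x\in X$, by passing from a set $s$ of objects to the object $\langle1,s\rangle$; objects over $\emptyset$ are identified with pure sets. We suppress this coding. A bijection $g:X\to X'$ induces a bijection $\hat g$ from objects over $X$ to objects over $X'$ which respects all set operations and fixes pure sets; for instance, for a stem $a$, $\hat g(\{(x,(a,\dot\varphi))\})=\{(g(x),(a,\hat g(\dot\varphi)))\}$.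

**Definition 5.1.** A *stem poset over* $X\subseteq L$ is a preorder $P$ such that its elements are finite functions $p$ with $\mathrm{dom}(p)\subseteq X$ and values $p(x)=(a,\dot\varphi)$ with $a$ a stem; all atoms occurring hereditarily in $P$ are in $X$; $\emptyset\in P$ is the largest element; and

(S) if $p(x),q(x)$ have the same stem for all $x\in\mathrm{dom}\,p\cap\mathrm{dom}\,q$, then $p,q$ have a lower bound in $P$.

The simplest example is $\{\emptyset\}$, over $X=\emptyset$. Stem posets are ccc: among uncountably many conditions, by the $\Delta$-system lemma and as there are countably many stems, uncountably many have domains forming a $\Delta$-system with the same stems on the root, and any two of these are compatible by (S).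

**Canonical names.** A *canonical $P$-name* for a subset of $\omega$ is a sequence $\langle(W_n,w_n):n<\omega\rangle$ with $W_n$ a (countable) maximal antichain of $P$ and $w_n:W_n\to2$; its value is $\{n:\exists q\in W_n\cap G\ w_n(q)=1\}$. Given any $P$-name $\dot b$ for a subset of $\omega$, taking for $W_n$ a maximal antichain of conditions deciding "$n\in\dot b$" gives an equivalent canonical name. Reals and promises are coded by subsets of $\omega$ in a fixed Borel way, and the set of codes of promises is Borel. A canonical name for a promise is required to be forced by $\emptyset$ to code a promise. If $\dot\varphi,\dot\psi$ are such names, $\dot\varphi\vee\dot\psi$ denotes a canonical name equivalent to the name for the join. If only some $p$ forces a name to be a promise, we replace it by a name that is $(\emptyset,0)$ when the given one is not a promise.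

**Definition 5.2.** $P\lessdot P'$ means: $P$ is a suborder of $P'$, incompatible elements of $P$ are incompatible in $P'$, and every $p'\in P'$ has a *reduction* to $P$, i.e. a $q\in P$ such that every $q'\le q$ in $P$ is compatible with $p'$ in $P'$.

We need five facts.

**(L1)** *An extension, in $P$, of a reduction is a reduction.* This is immediate.

**(L2)** *$\lessdot$ is transitive.* Let $P\lessdot P'\lessdot P''$, let $p'$ be a reduction of $p''\in P''$ to $P'$ and $p$ a reduction of $p'$ to $P$. If $q\le p$ in $P$, there is $s\le q,p'$ in $P'$, and $s$ is compatible with $p''$; so $q$ is.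

**(L3)** *If $P\lessdot P'$, then maximal antichains of $P$ are maximal in $P'$, and $G'\cap P$ is $P$-generic for $P'$-generic $G'$.* Let $W$ be a maximal antichain of $P$, $p'\in P'$, and $q$ a reduction of $p'$. Some $q'\in P$ is below $q$ and an element $w\in W$; $q'$ is compatible with $p'$, so $w$ is. Hence $G'$ meets every maximal antichain of $P$. For $p,q\in G'\cap P$ the set of $r\in P$ that are below both, or incompatible with one of them, is dense in $P$; taking a maximal antichain inside this set, we find such an $r\in G'$, and it must be below both. So $G'\cap P$ is a filter.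

**(L4)** *Canonical $P$-names are canonical $P'$-names with the same evaluation, and $q\in P$ forces the same Borel statements about them over $P$ and over $P'$.* The first part is (L3). If $q$ forces a Borel statement over $P$ and $q\in G'$, the statement holds in $V[G'\cap P]$, hence in $V[G']$ by absoluteness. If $q$ does not force it over $P$, some $q'\le q$ in $P$ forces the negation over $P$, hence over $P'$.

**(L5)** *If $p'\le r$ with $r\in P$, then $p'$ has a reduction $\le r$.* A reduction $q$ of $p'$ is compatible with $p'$, hence with $r$, in $P'$, hence in $P$; take a common extension of $q$ and $r$ in $P$ and use (L1).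

**Definition 5.3.** For a stem poset $P$ over $X$ and $x\notin X$, let $P*_xR$ be the set of all $p\in P$ and all $p\cup\{(x,(a,\dot\varphi))\}$ with $p\in P$, $a$ a stem, $\dot\varphi$ a canonical $P$-name of a promise. Let $\hat q\le\hat p$ if $\hat q\restriction X\le\hat p\restriction X$ and, in case $x\in\mathrm{dom}\,\hat p$, also $x\in\mathrm{dom}\,\hat q$ and $\hat q\restriction X\Vdash\hat q(x)\le\hat p(x)$.

For instance, over $P=\{\emptyset\}$ a canonical name has $W_n=\{\emptyset\}$ for all $n$, so it is just a real, and $\{\emptyset\}*_xR$ is $R$ written at the coordinate $x$, with an additional top element.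

$P*_xR$ is a stem poset over $X\cup\{x\}$. For (S) take a lower bound $p$ of the restrictions to $X$; if both conditions have $x$ in the domain, with stem $a$ and names $\dot\varphi,\dot\psi$, add $(x,(a,\dot\varphi\vee\dot\psi))$, and if one does, add its value. Further $P\lessdot P*_xR$: restricting a common extension to $X$ shows that incompatibility is preserved, and $p$ is a reduction of $p\cup\{(x,z)\}$, because for $q\le p$ the condition $q\cup\{(x,z)\}$ extends both.

**(L6)** *$P*_xR$ adds an $R$-generic filter over $V^P$.* Let $\hat G$ be generic, $G=\hat G\cap P$, and $H=\{(a,\dot\varphi[G]):p\cup\{(x,(a,\dot\varphi))\}\in\hat G\}$. If $q\cup\{(x,(a,\dot\varphi))\}\in\hat G$ and $p\in G$, a common extension in $\hat G$ of this condition and $p$ is also below $p\cup\{(x,(a,\dot\varphi))\}$, which is therefore in $\hat G$. It follows that $H$ is upward closed: if $p\in G$ forces $(b,\dot\psi)\ge(a,\dot\varphi)$, then $p\cup\{(x,(b,\dot\psi))\}\ge p\cup\{(x,(a,\dot\varphi))\}\in\hat G$. Two elements of $H$ have a common extension in $H$ because their witnesses have one in $\hat G$. If $p_0\in G$ forces $\dot D$ to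 be dense in $R$, then any $p\cup\{(x,(a,\dot\varphi))\}$ with $p\le p_0$ has an extension $p'\cup\{(x,(b,\dot\psi))\}$ with $p'\Vdash(b,\dot\psi)\in\dot D$: let $p'$ decide the stem of an element of $\dot D$ below $(a,\dot\varphi)$, and take a canonical name for its promise. So $H$ meets $\dot D[G]$.

**(L7)** *A condition is compatible with $p\in P$ if and only if it is compatible with $p\cup\{(x,1_R)\}\le p$.* If $\hat r$ extends $p$ and $\hat q$, then $\hat r$ (if $x\in\mathrm{dom}\,\hat r$) or $\hat r\cup\{(x,1_R)\}$ (otherwise) extends $p\cup\{(x,1_R)\}$ and $\hat q$. So in questions of compatibility and reductions we may assume that all conditions have $x$ in the domain.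

## 6. Correct squares

We need to know when $\lessdot$ survives unions. It does not do so automatically. Let $P$ be random forcing (Borel sets of positive measure), let $Q_i=2^{\le i}$, a node $s$ being identified with the set of its branches, and $Q=2^{<\omega}$. Then $Q_i\lessdot P$: a node $q$ of length $i$ for which $p$ has positive measure inside the set of branches through $q$ is a reduction of $p$. But $Q\lessdot P$ fails: a dense open set of measure at most $\frac12$ is generated by a maximal antichain of $Q$, and its complement is a condition incompatible with all of that antichain. What goes wrong is that a reduction of $p$ to $Q_i$ need not be one to $Q_{i+1}$. The following notion forbids this.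

**Definition 6.1.** $(Q_0,Q_1;P_0,P_1)$ is *correct* if $Q_0\lessdot Q_1\lessdot P_1$, $Q_0\lessdot P_0\lessdot P_1$ and

($\star$) if $p\in P_0$, $q\in Q_1$ have a common reduction $r\in Q_0$ to $Q_0$, then $p,q$ are compatible in $P_1$.

Intuitively, $Q_1$ and $P_0$ are independent over $Q_0$. If $Q_0=\{\emptyset\}$ and $Q_1=P_0=P_1$ has incompatible elements $p,q$, the square is not correct: $\emptyset$ is a common reduction.

**(C1)** The notion is symmetric in $Q_1,P_0$.

**(C2)** *Given the $\lessdot$-relations, ($\star$) is equivalent to*

($\star'$) *if $r\in Q_0$ is a reduction of $p\in P_0$ to $Q_0$, then it is a reduction of $p$ to $Q_1$.*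

Assume ($\star'$), and let $r$ be a common reduction of $p,q$. Then $r$ is compatible with $q$; take $q'\le r,q$ in $Q_1$. As $r$ is a reduction of $p$ to $Q_1$, $q'$ is compatible with $p$, so $q$ is. Conversely assume ($\star$), let $r$ be a reduction of $p$ to $Q_0$, and let $q\le r$ in $Q_1$. By (L5) let $r'\le r$ in $Q_0$ be a reduction of $q$. By (L1) $r'$ is a common reduction of $p$ and $q$, so they are compatible.

**(C3)** *If $(Q_0,Q_1;P_0,P_1)$ and $(Q_1,Q_2;P_1,P_2)$ are correct, so is $(Q_0,Q_2;P_0,P_2)$. If $(Q_0,Q_1;P_0,P_1)$ and $(P_0,P_1;O_0,O_1)$ are correct, so is $(Q_0,Q_1;O_0,O_1)$.* For the first, a reduction of $p\in P_0$ to $Q_0$ is one to $Q_1$ by the first square, and then one to $Q_2$ by the second. The other statement is the first one for the transposed squares, by (C1).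

**(C4)** *If $Q_0=Q_1$ and $Q_0\lessdot P_0\lessdot P_1$, the square is correct,* by ($\star'$).

**(C5)** *Let $I$ be directed and suppose $(Q_i,Q_{i'};P_i,P_{i'})$ is correct for all $i\le i'$. Put $Q=\bigcup Q_i$, $P=\bigcup P_i$. Then $P,Q$ are stem posets, $Q_i\lessdot Q$, $P_i\lessdot P$, $Q\lessdot P$, and $(Q_i,Q;P_i,P)$ is correct.* Property (S) holds by directedness. A witness of compatibility in $Q$ (or $P$) of elements of $Q_i$ (or $P_i$) lies in some $Q_{i'}$ (or $P_{i'}$) with $i'\ge i$, so incompatibility is preserved from $Q_i$ to $Q$, from $P_i$ to $P$ and from $Q$ to $P$. An element of $Q$ lies in some $Q_{i'}$, $i'\ge i$, so it has a reduction $r$ to $Q_i$ with respect to $Q_{i'}$, and this is a reduction with respect to $Q$; similarly for $P$. If $p\in P_i$ and $r\in Q_i$ is a reduction of $p$ to $Q_i$, then by ($\star'$) it is a reduction to each $Q_{i'}$, $i'\ge i$, hence to $Q$. This gives $Q\lessdot P$ and ($\star'$) for $(Q_i,Q;P_i,P)$.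

In particular, if $P_i\lessdot P_{i'}$ for $i\le i'$, then $P_i\lessdot\bigcup P_i$: apply (C5) with $Q_i=P_i$; the square $(P_i,P_{i'};P_i,P_{i'})$ is the transpose of one that is correct by (C4).

Correct squares survive one step of $R$.

**Lemma 6.2.** (1) If $P\lessdot P'$, then $P*_xR\lessdot P'*_xR$ and $(P,P*_xR;P',P'*_xR)$ is correct. (2) If $(Q_0,Q_1;P_0,P_1)$ is correct, so is $(Q_0*_xR,Q_1*_xR;P_0*_xR,P_1*_xR)$.

*Proof.* We write $*R$ for $*_xR$ and, using (L7), consider conditions with $x$ in the domain.

**Step 1: suborder and incompatibility in (1).** By (L4), $P*R$ is a suborder of $P'*R$. Suppose $p\cup\{(x,(a,\dot\varphi))\}$ and $q\cup\{(x,(b,\dot\psi))\}$ in $P*R$ are compatible in $P'*R$. By (R1) some $p'\le p,q$ in $P'$ forces, say, "$b$ end-extends $a$ and obeys $\dot\varphi$ over $a$". Let $G'\ni p'$ be $P'$-generic. This Borel statement about a $P$-name holds in $V[G'\cap P]$, so some $r\in G'\cap P$, $r\le p,q$, forces it over $P$. Then $r\cup\{(x,(b,\dot\varphi\vee\dot\psi))\}$ is a common extension in $P*R$.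

**Step 2: reductions in (1).** Here (R3) is used. Suppose $\hat p=p'\cup\{(x,(a,\dot\varphi))\}\in P'*R$ has no reduction to $P*R$. Then $D=\{d\in P*R:x\in\mathrm{dom}\,d,\ d\perp\hat p\}$ is dense in $P*R$. Let $G'\ni p'$ be $P'$-generic and $G=G'\cap P$. The set
$$\{(b,\dot\psi[G]):q\cup\{(x,(b,\dot\psi))\}\in D,\ q\in G\}$$
is in $V[G]$, and it is dense in $R^{V[G]}$: given $(a_1,\dot\varphi_1[G])$ with $\dot\varphi_1$ canonical, the set of $q\in P$ for which some $q\cup\{(x,(b,\dot\psi))\}\in D$ extends $\{(x,(a_1,\dot\varphi_1))\}$ is dense in $P$, because any $q_0\cup\{(x,(a_1,\dot\varphi_1))\}$ has an extension in $D$. By (R3), for $V[G]\subseteq V[G']$, some such $(b,\dot\psi[G])$ is compatible with $(a,\dot\varphi[G'])$. Some $p''\in G'$, $p''\le p',q$, forces this and decides which alternative of (R1) holds. Then $p''\cup\{(x,(\text{longer stem},\dot\varphi\vee\dot\psi))\}$ extends both $\hat p$ and $q\cup\{(x,(b,\dot\psi))\}\in D$, a contradiction.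

**Step 3: correctness in (1).** We verify ($\star'$). Let $r\in P$ be a reduction of $p\in P'$ to $P$, and let $q\cup\{(x,z)\}\le r$ be in $P*R$. Then $q\le r$, so there is $p_1\le p,q$ in $P'$, and $p_1\cup\{(x,z)\}$ is below both $p$ and $q\cup\{(x,z)\}$.

**Step 4: a long stem in the common reduction, for (2).** The relations $\lessdot$ hold by (1). Let $\hat p=p\cup\{(x,(a,\dot\varphi))\}\in P_0*R$ and $\hat q=q\cup\{(x,(b,\dot\psi))\}\in Q_1*R$ have the common reduction $\hat r=r\cup\{(x,(c,\dot\theta))\}\in Q_0*R$. We arrange that $c$ end-extends $a$ and $b$. Since $\hat r,\hat p$ are compatible in $P_0*R$, $a$ and $c$ are comparable. If $a$ properly extends $c$, some $p_1\le p,r$ in $P_0$ forces "$a$ obeys $\dot\theta$ over $c$". As $\dot\theta$ is a $Q_0$-name and $Q_0\lessdot P_0$, by (L4) $r$ does not force the negation over $Q_0$, so some $r_1\le r$ in $Q_0$ forces the statement. Replace $\hat r$ by $r_1\cup\{(x,(a,\dot\theta))\}\le\hat r$, which is still a common reduction by (L1). Do the same for $b$, with $Q_1$ in place of $P_0$; the stem only gets longer.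

**Step 5: the amalgamation, for (2).** A common extension of $\hat r$ and $\hat p$ gives $p_1\in P_0$, $p_1\le p,r$, with $p_1\Vdash$ "$c$ obeys $\dot\varphi$ over $a$", because its stem end-extends $c$ and obeys $\dot\varphi$ over $a$. By (L5) let $r_1\le r$ in $Q_0$ be a reduction of $p_1$. Since $r_1\cup\{(x,(c,\dot\theta))\}\le\hat r$ is compatible with $\hat q$, there is likewise $q_1\in Q_1$, $q_1\le q,r_1$, with $q_1\Vdash$ "$c$ obeys $\dot\psi$ over $b$". Let $r_2\le r_1$ in $Q_0$ be a reduction of $q_1$. Then $r_2$ is a common reduction of $p_1$ and $q_1$, so by ($\star$) there is $s\le p_1,q_1$ in $P_1$. Now $s\cup\{(x,(c,\dot\varphi\vee\dot\psi))\}\le\hat p,\hat q$. $\square$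

## 7. Operations that can be compared

To insert coordinates into the middle of an iteration we treat pieces of iterations as operations, and compare an operation with a richer one.

**Definition 7.1.** For $Z\subseteq L$, a *$Z$-operation* $\Phi$ assigns to each stem poset $P$ over some $X$ disjoint from $Z$ a stem poset $\Phi(P)$ over $X\cup Z$. For a $Z$-operation $\Phi$ and a $Z'$-operation $\Psi$, $Z\subseteq Z'$, write $\Phi\trianglelefteq\Psi$ if, for posets over sets disjoint from $Z'$:

(i) if $P\lessdot P'$, then $P\lessdot\Phi(P)$, $P'\lessdot\Psi(P')$, $\Phi(P)\lessdot\Psi(P')$, and $(P,\Phi P;P',\Psi P')$ is correct;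

(ii) if $(Q_0,Q_1;P_0,P_1)$ is correct, then $(\Phi Q_0,\Phi Q_1;\Psi P_0,\Psi P_1)$ is correct.

The examples to keep in mind are $R_x(P)=P*_xR$, an $\{x\}$-operation, and $\mathrm{id}$, an $\emptyset$-operation.

**(O1)** *$R_x\trianglelefteq R_x$ and $\mathrm{id}\trianglelefteq\mathrm{id}$.* The first is Lemma 6.2; the second is trivial, with (C4) for (i).

**(O2) Composition.** *If $\Phi_1\trianglelefteq\Psi_1$ and $\Phi_2\trianglelefteq\Psi_2$ have disjoint coordinates, then $\Phi_2\Phi_1\trianglelefteq\Psi_2\Psi_1$.* For (i), let $P\lessdot P'$. Then $(P,\Phi_1P;P',\Psi_1P')$ is correct, in particular $\Phi_1P\lessdot\Psi_1P'$, so $(\Phi_1P,\Phi_2\Phi_1P;\Psi_1P',\Psi_2\Psi_1P')$ is correct; compose by (C3). For (ii), apply (ii) twice.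

**(O3) Identity.** *If $\Psi\trianglelefteq\Psi$, then $\mathrm{id}\trianglelefteq\Psi$.* (i) is (C4), as $P\lessdot P'\lessdot\Psi P'$. For (ii), let $(Q_0,Q_1;P_0,P_1)$ be correct. The square $(P_0,P_1;\Psi P_0,\Psi P_1)$ is the transpose of $(P_0,\Psi P_0;P_1,\Psi P_1)$, which is correct by (i) for $\Psi\trianglelefteq\Psi$. The second composition in (C3) gives correctness of $(Q_0,Q_1;\Psi P_0,\Psi P_1)$.

**(O4) Limits.** *Let $I$ be directed and $\Phi_i,\Psi_i$ $(i\in I)$ operations with $\Phi_i\trianglelefteq\Psi_i$, $\Phi_i\trianglelefteq\Phi_i$, $\Psi_i\trianglelefteq\Psi_i$. Suppose that for $i\le i'$ and $P\lessdot P'$ the squares $(\Phi_iP,\Phi_{i'}P;\Psi_iP',\Psi_{i'}P')$ are correct, and likewise with $(\Phi,\Phi)$ and with $(\Psi,\Psi)$ in place of $(\Phi,\Psi)$. Then $\Phi=\bigcup\Phi_i$, $\Psi=\bigcup\Psi_i$ satisfy $\Phi\trianglelefteq\Psi$, $\Phi\trianglelefteq\Phi$, $\Psi\trianglelefteq\Psi$, and $(\Phi_iP,\Phi P;\Psi_iP',\Psi P')$ is correct.*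

The last claim is (C5). For (i), compose $(P,\Phi_iP;P',\Psi_iP')$, correct by $\Phi_i\trianglelefteq\Psi_i$, with $(\Phi_iP,\Phi P;\Psi_iP',\Psi P')$ by (C3). The same argument gives (i) for the pairs $(\Phi,\Phi)$ and $(\Psi,\Psi)$. For (ii), let $(Q_0,Q_1;P_0,P_1)$ be correct. By (i) for the three pairs, $\Phi Q_0\lessdot\Phi Q_1\lessdot\Psi P_1$ and $\Phi Q_0\lessdot\Psi P_0\lessdot\Psi P_1$. Let $p\in\Psi P_0$ and $q\in\Phi Q_1$ have the common reduction $r\in\Phi Q_0$. Choose $i$ with $p\in\Psi_iP_0$, $q\in\Phi_iQ_1$, $r\in\Phi_iQ_0$. Since $\Phi_iQ_0\lessdot\Phi Q_0$, $\Psi_iP_0\lessdot\Psi P_0$ and $\Phi_iQ_1\lessdot\Phi Q_1$, compatibility in the unions of elements of these posets is compatibility at stage $i$, so $r$ is a common reduction to $\Phi_iQ_0$. By (ii) for $i$, $p$ and $q$ are compatible in $\Psi_iP_1\subseteq\Psi P_1$. The same argument applies to $(\Phi,\Phi)$ and $(\Psi,\Psi)$.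

**(O5) Transfinite composition.** For a well-ordered set $W$ and operations $\Xi_w$ $(w\in W)$ with pairwise disjoint coordinate sets, $\mathrm{Comp}_{w\in W}\Xi_w$ denotes the result of applying the $\Xi_w$ successively in the order of $W$, taking unions at limits. We use it when $\Xi_w\trianglelefteq\Xi_w$ for all $w$; then the stages form a $\lessdot$-chain, by (i) at successors and the remark after (C5) at limits. Operations equal to $\mathrm{id}$ may be deleted. Composition is associative: if $\Xi_w=\mathrm{Comp}_{v\in W_w}\Xi_{w,v}$, then $\mathrm{Comp}_{w\in W}\Xi_w$ equals the composition of the $\Xi_{w,v}$ along the lexicographic sum of the $W_w$. Indeed, by induction on $w$ the stage before $w$ on the left equals the stage before $\{w\}\times W_w$ on the right; at limits both are unions over cofinal sets of stages.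

## 8. Words as coordinates, and the posets $P_K$

Fix $\mu<\lambda$ as in Theorem 1, and assume CH. Let $\mathbb Z_\lambda=\lambda^*+\{0\}+\lambda$: its elements are $0$ and $\pm\gamma$ for $0<\gamma<\lambda$, with the obvious order and $|\pm\gamma|=\gamma$. Let $J_0$ be the set of finitely supported $\sigma:\omega\to\mathbb Z_\lambda$, ordered lexicographically. Let $J=J_0\times\omega_1$, ordered lexicographically; for $j\in J$ let $\rho(j)$ be its second component.

**Definition 8.1.** $L$ is the set of *coordinates*, i.e. words
$$x=(\varepsilon_0,j_1,\varepsilon_1,\dots,j_k,\varepsilon_k),\quad k\ge0,\ \varepsilon_0<\mu,\ j_i\in J,\ \varepsilon_i<\omega_1\ (i\ge1),\ \rho(j_1)>\dots>\rho(j_k).$$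
A *block* $b$ is the empty word (put $\rho(\emptyset)=\omega_1$, $\ell(\emptyset)=\mu$) or a word $(\varepsilon_0,j_1,\dots,\varepsilon_{k-1},j_k)$ that is an initial segment of a coordinate (put $\rho(b)=\rho(j_k)$, $\ell(b)=\omega_1$). For $K\subseteq L$ and a word $w$, let $K_w=\{x\in K:w\text{ is an initial segment of or equal to }x\}$. Let $E_b(K)=\{\varepsilon:K_{b^\frown\varepsilon}\ne\emptyset\}$, and for a coordinate $x$ let $J_x(K)=\{j:K_{x^\frown j}\ne\emptyset\}$.

So $(5)$ is a coordinate, $(5,j)$ a block, $(5,j,3)$ a coordinate. If $\rho(j)=0$, then $(5,j,3)$ has no proper extension in $L$. The coordinates that properly extend $x$ are the places inserted in front of $x$, and they will be forced before $x$. A block $b$ is a room in which the coordinates $b^\frown\varepsilon$, $\varepsilon<\ell(b)$, are treated in the order of $\varepsilon$; the rooms $x^\frown j$ in front of $x$ are treated in the order of $j$, but only finitely many at a time.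

**Definition 8.2.** By recursion on $\rho(b)$ define the $K_b$-operation $\Phi_{b,K}$. For $x=b^\frown\varepsilon$:

* for finite $F=\{j_1<\dots<j_n\}$ with each $x^\frown j_i$ a block, so of rank $<\rho(b)$, let $\Phi_{x,F,K}=\Phi_{x^\frown j_n,K}\circ\dots\circ\Phi_{x^\frown j_1,K}$, and $\Sigma_{x,K}(P)=\bigcup\{\Phi_{x,F,K}(P):F\subseteq J_x(K)\text{ finite}\}$;
* $\Theta_{x,K}=R_x\circ\Sigma_{x,K}$ if $x\in K$, and $\Theta_{x,K}=\Sigma_{x,K}$ otherwise;
* $\Phi^0_{b,K}=\mathrm{id}$, $\Phi^{\varepsilon+1}_{b,K}=\Theta_{b^\frown\varepsilon,K}\circ\Phi^\varepsilon_{b,K}$, unions at limits, and $\Phi_{b,K}=\Phi_{b,K}^{\ell(b)}$.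

Put $P_K=\Phi_{\emptyset,K}(\{\emptyset\})$.

All these operations depend only on the part of $K$ above the word in the index, and are the identity if that part is empty. Hence
$$\Phi_{b,K}=\mathrm{Comp}_{\varepsilon\in E_b(K)}\Theta_{b^\frown\varepsilon,K},\qquad \Phi_{x,F,K}=\Phi_{x,F\cap J_x(K),K}.\tag{2}$$

For $K=\{(5),(5,j,3),(5,j',0)\}$ with $j<j'$ the definition gives $P_K=R_{(5)}R_{(5,j',0)}R_{(5,j,3)}(\{\emptyset\})$. For an infinite descending sequence $j_0>j_1>\dots$, say with first entries $0,-1,-2,\dots$, and $K=\{(5)\}\cup\{(5,j_n,0):n<\omega\}$, a condition of $\Sigma_{(5),K}(\{\emptyset\})$ uses finitely many of the rooms, and the name it has at $(5,j_0,0)$ is a name over the iteration along finitely many of the later $j_n$; the names at $(5)$ may use all the rooms.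

That the unions are directed unions of stem posets is part of the next lemma, which is proved along the recursion.

**Lemma 8.3.** If $K\subseteq K'\subseteq L$, then $\Phi_{b,K}\trianglelefteq\Phi_{b,K'}$. Also, for $\varepsilon'\le\varepsilon\le\ell(b)$ and $P\lessdot P'$, $(\Phi^{\varepsilon'}_{b,K}P,\Phi^{\varepsilon}_{b,K}P;\Phi^{\varepsilon'}_{b,K'}P',\Phi^{\varepsilon}_{b,K'}P')$ is correct; and $\Sigma_{x,K}\trianglelefteq\Sigma_{x,K'}$, $\Theta_{x,K}\trianglelefteq\Theta_{x,K'}$ for $x=b^\frown\varepsilon$. In particular $P_K\lessdot P_{K'}$.

*Proof.* Induction on $\rho(b)$, for all $K\subseteq K'$, including $K=K'$. Let $x=b^\frown\varepsilon$.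

**Step 1: $\Sigma_{x,K}\trianglelefteq\Sigma_{x,K'}$.** Here the insertion in the middle takes place. Index by the finite $F\subseteq J_x(K')$; by (2) the union defining $\Sigma_{x,K}$ may also be taken over these $F$. By the induction hypothesis and (O2), $\Phi_{x,F,K}\trianglelefteq\Phi_{x,F,K'}$, and likewise for $(K,K)$ and $(K',K')$. To apply (O4) we need the squares for $F\subseteq F'$. For $F=F'$ they are correct by (C4). By (C3) it then suffices to treat $F'=F\cup\{j\}$, $F=F_0\cup F_1$, $F_0<j<F_1$. Let $A,\Theta,C$ be $\Phi_{x,F_0,K},\Phi_{x^\frown j,K},\Phi_{x,F_1,K}$, and $A',\Theta',C'$ the same for $K'$. For $P\lessdot P'$ we have $AP\lessdot A'P'$. So $(AP,\Theta AP;A'P',\Theta'A'P')$ is correct by (i) for $\Theta\trianglelefteq\Theta'$, and then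
$$(CAP,\,C\Theta AP;\,C'A'P',\,C'\Theta'A'P')$$
is correct by (ii) for $C\trianglelefteq C'$. This is the required square. The squares for the pairs $(K,K)$ and $(K',K')$ are instances of the same argument. Apply (O4).

**Step 2: $\Theta_{x,K}\trianglelefteq\Theta_{x,K'}$.** Compose, by (O2), with $R_x\trianglelefteq R_x$ if $x\in K$, with $\mathrm{id}\trianglelefteq R_x$, from (O3), if $x\in K'\setminus K$, and with $\mathrm{id}\trianglelefteq\mathrm{id}$ otherwise.

**Step 3: the stages $\Phi^\varepsilon$.** By induction on $\varepsilon$ we prove $\Phi^\varepsilon_{b,K}\trianglelefteq\Phi^\varepsilon_{b,K'}$ and the squares. At a successor, $\trianglelefteq$ follows from (O2). Since $\Phi^\varepsilon_{b,K}P\lessdot\Phi^\varepsilon_{b,K'}P'$, the square from $\varepsilon$ to $\varepsilon+1$ is correct by (i) for $\Theta_{x,K}\trianglelefteq\Theta_{x,K'}$, and (C3) gives the others. At a limit apply (O4), with the earlier stages as index set.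

The last statement is (i) with $b=\emptyset$ and $P=P'=\{\emptyset\}$. $\square$

## 9. Countable pieces and renaming

This section provides two tools: every name lives on countably many coordinates, and $P_K$ depends only on the pattern in which the words of $K$ are arranged.

**Lemma 9.1.** $P_L=\bigcup\{P_K:K\in[L]^{\le\omega}\}$, and this union is $\sigma$-directed under $\lessdot$. Every canonical $P_L$-name of a real is a canonical $P_K$-name for some countable $K$. Moreover $|P_K|\le2^{\aleph_0}=\aleph_1$ for countable $K$, and $|P_L|\le\lambda$.

*Proof.* Consider families $\langle\Phi_K:K\subseteq Z\rangle$, $\Phi_K$ a $K$-operation, with $\Phi_K\trianglelefteq\Phi_{K'}$ for $K\subseteq K'\subseteq Z$. Call such a family *continuous* if for every $K\subseteq Z$, every $\sigma$-directed $I$ and stem posets $P_i$ $(i\in I)$ over sets disjoint from $Z$ with $P_i\lessdot P_{i'}$ for $i\le i'$, $P=\bigcup P_i$, we have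
$$\Phi_K(P)=\bigcup\{\Phi_{K_0}(P_i):i\in I,\ K_0\in[K]^{\le\omega}\}.\tag{3}$$
Here $P_i\lessdot P$ by the remark after (C5), so $\Phi_{K_0}(P_i)\lessdot\Phi_K(P)$. Thus in (3) the inclusion "$\supseteq$" and the agreement of the orders are automatic, and the right side is a $\sigma$-directed system under $\lessdot$, indexed by $I\times[K]^{\le\omega}$.

**Step 1: $\langle\mathrm{id},R_x\rangle$ on $Z=\{x\}$ is continuous.** For $\mathrm{id}$ there is nothing to prove. Let $p\cup\{(x,(a,\dot\varphi))\}\in P*_xR$. The countably many conditions used in $p,\dot\varphi$ lie in one $P_i$. The antichains in $\dot\varphi$ are maximal antichains of $P$, hence of $P_i$, since compatibility of elements of $P_i$ is the same in $P_i$ and in $P$. And $P_i$ forces $\dot\varphi$ to code a promise because $P$ does, by (L4). So the condition is in $P_i*_xR$.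

**Step 2: compositions of continuous families are continuous.** Let $\langle\Phi^1_K\rangle$ on $Z_1$ and $\langle\Phi^2_K\rangle$ on $Z_2$ be continuous, $Z_1\cap Z_2=\emptyset$, and $\Phi_K=\Phi^2_{K\cap Z_2}\circ\Phi^1_{K\cap Z_1}$. By continuity of $\Phi^1$, $\Phi^1_{K\cap Z_1}(P)$ is the union of the $\sigma$-directed system $\Phi^1_{K_1}(P_i)$. By continuity of $\Phi^2$, applied to this system, $\Phi_K(P)$ is the union of the $\Phi^2_{K_2}\Phi^1_{K_1}(P_i)=\Phi_{K_1\cup K_2}(P_i)$ with $K_1,K_2$ countable.

**Step 3: by induction on $\rho(b)$, $\langle\Phi_{b,K}:K\subseteq L_b\rangle$ is continuous.** Let $x=b^\frown\varepsilon$. By the induction hypothesis and Step 2, for each finite $F$ the family $\Phi_{x,F,K}$, $K\subseteq\bigcup_{j\in F}L_{x^\frown j}$, is continuous. An element of $\Sigma_{x,K}(P)$ lies in $\Phi_{x,F,K}(P)$ for a finite $F$, hence in some $\Phi_{x,F,K_0}(P_i)\subseteq\Sigma_{x,K_0}(P_i)$ with $K_0\subseteq K$ countable. So $\Sigma_{x,\cdot}$ is continuous, and by Steps 1 and 2 so is $\Theta_{x,\cdot}$. By induction on $\varepsilon$, $\Phi^\varepsilon_{b,\cdot}$ is continuous: successors by Step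 2; at a limit $\varepsilon$ an element of $\Phi^\varepsilon_{b,K}(P)$ lies in some $\Phi^{\varepsilon'}_{b,K}(P)$, $\varepsilon'<\varepsilon$, hence in some $\Phi^{\varepsilon'}_{b,K_0}(P_i)\subseteq\Phi^\varepsilon_{b,K_0}(P_i)$.

**Step 4: conclusion.** With $b=\emptyset$ and the one-element system $\{\emptyset\}$ this gives the first sentence of the lemma. The second follows as in Step 1: a canonical name uses countably many conditions, all in one $P_K$, and its antichains are maximal there. By induction along the construction, all conditions are hereditarily countable objects over the atoms involved, and for countable $K$ there are $2^{\aleph_0}$ such objects over $K$. Finally $|L|=\lambda$ and $|[L]^{\le\omega}|=\lambda^{\aleph_0}=\lambda$, so $|P_L|\le\lambda$. $\square$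

**Definition 9.2.** For a $Z$-operation $\Phi$, a $Z'$-operation $\Phi'$ and a bijection $h:Z\to Z'$, write $\Phi\sim_h\Phi'$ if whenever $P$ is a stem poset over $X$, $P'$ one over $X'$, $X\cap Z=\emptyset=X'\cap Z'$, $g:X\to X'$ is a bijection and $\hat g$ maps $P$ isomorphically onto $P'$, then $\widehat{g\cup h}$ maps $\Phi(P)$ isomorphically onto $\Phi'(P')$.

Note that $\widehat{g\cup h}$ extends $\hat g$. Four rules follow from the definition.

**(N1)** $R_x\sim_hR_{x'}$ for $h=\{(x,x')\}$. An isomorphism $\hat g:P\to P'$ maps maximal antichains to maximal antichains and preserves the forcing relation. So it maps the canonical $P$-names for promises onto the canonical $P'$-names for promises, and the order of $P*_xR$ is transferred.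

**(N2)** If $\Phi_1\sim_{h_1}\Phi'_1$ and $\Phi_2\sim_{h_2}\Phi'_2$ (disjoint coordinates), then $\Phi_2\Phi_1\sim_{h_1\cup h_2}\Phi'_2\Phi'_1$: apply the definition to $g$, then to $g\cup h_1$.

**(N3)** If $\Phi=\bigcup_{i\in I}\Phi_i$ and $\Phi'=\bigcup_{i\in I}\Phi'_i$ are increasing (directed) unions of suborders, $\Phi_i\sim_{h_i}\Phi'_i$ with $h_i=h\restriction Z_i$, $Z=\bigcup Z_i$, then $\Phi\sim_h\Phi'$, because $\widehat{g\cup h}$ extends all $\widehat{g\cup h_i}$.

**(N4)** $\mathrm{Comp}_{w\in W}\Xi_w\sim_h\mathrm{Comp}_{w\in W'}\Xi'_w$ if $w\mapsto w'$ is an isomorphism of the well-orders $W\to W'$ and $\Xi_w\sim_{h_w}\Xi'_{w'}$ for all $w$, $h=\bigcup h_w$. This follows by induction from (N2) and (N3).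

**Definition 9.3.** For distinct words $x,y$ let $tp(x,y)$ record the first position at which they differ (the shorter length, if one is an initial segment of the other) and which of "$x$ shorter", "$y$ shorter", "$x$'s entry is smaller", "$y$'s entry is smaller" holds there. A bijection between sets of words is *pattern-preserving* if it preserves lengths and $tp$.

For example, $(5)\mapsto(0)$, $(7)\mapsto(1)$, $(7,j,2)\mapsto(1,j',9)$ is pattern-preserving: the first word is separated from the others at position $0$ with the smaller entry, and the second is an initial segment of the third.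

**Lemma 9.4.** (1) If $h:K_b\to K'_{b'}$ ($b,b'$ blocks) is given by $b^\frown z\mapsto b'^\frown\bar h(z)$ with $\bar h$ a pattern-preserving bijection of the sets of tails, then $\Phi_{b,K}\sim_h\Phi_{b',K'}$. (2) If $y,y'$ are coordinates and $h:K_y\to K'_{y'}$ is given by $y^\frown z\mapsto y'^\frown\bar h(z)$ with $\bar h$ a pattern-preserving bijection of the sets of (possibly empty) tails, then $\Theta_{y,K}\sim_h\Theta_{y',K'}$.

*Proof.* Induction on $\rho=\rho(b)$, for all $b',K,K'$: we prove (2) for all $y=b^\frown\varepsilon$ with $\rho(b)=\rho$ and all $y'$, and then (1) for all $b$ with $\rho(b)=\rho$.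

**Step 1: statement (2).** Lengths are preserved, so the empty tail occurs on one side if and only if it does on the other: $y\in K$ iff $y'\in K'$, and then $h(y)=y'$. A nonempty tail starts with an element of $J$. Two distinct nonempty tails have the same first entry if and only if their $tp$ is at a position $\ge1$; otherwise $tp$ tells which first entry is smaller. Hence $h$ induces an order isomorphism $j\mapsto j'$ of $J_y(K)$ onto $J_{y'}(K')$ such that $h$ maps $K_{y^\frown j}$ onto $K'_{y'^\frown j'}$, and there it is induced by a pattern-preserving bijection of the shortened tails, positions being shifted by $1$. Since $\rho(j)<\rho$, the induction hypothesis (1) gives $\Phi_{y^\frown j,K}\sim\Phi_{y'^\frown j',K'}$ via restrictions of $h$. By (N2), $\Phi_{y,F,K}\sim\Phi_{y',F',K'}$ for finite $F\subseteq J_y(K)$ and $F'=\{j':j\in F\}$; by (N3), $\Sigma_{y,K}\sim\Sigma_{y',K'}$; and if $y\in K$ we compose with $R_y\sim R_{y'}$.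

**Step 2: statement (1).** All tails are nonempty and start with an ordinal. As in Step 1, $h$ induces an order isomorphism $\varepsilon\mapsto\varepsilon'$ of $E_b(K)$ onto $E_{b'}(K')$, and $h$ maps $K_{b^\frown\varepsilon}$ onto $K'_{b'^\frown\varepsilon'}$ as in (2). So $\Theta_{b^\frown\varepsilon,K}\sim\Theta_{b'^\frown\varepsilon',K'}$, and by (2) of Section 8 (the displayed formula) and (N4), $\Phi_{b,K}\sim_h\Phi_{b',K'}$. $\square$

What matters later is that $b$ and $b'$ may have different lengths and ranks, and that ordinals enter only through their order.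

## 10. The $\mu$ generic antichains: $\mathfrak a_{Sacks}=\mu$ in $V^{P_L}$

Let $P^\varepsilon=\Phi^\varepsilon_{\emptyset,L}(\{\emptyset\})$ and $Q^\varepsilon=\Sigma_{(\varepsilon),L}(P^\varepsilon)$. As $(\varepsilon)\in L$, $P^{\varepsilon+1}=Q^\varepsilon*_{(\varepsilon)}R$, and by Lemma 8.3
$$P^\varepsilon\lessdot Q^\varepsilon\lessdot P^{\varepsilon+1}\lessdot P_L=\bigcup_{\varepsilon<\mu}P^\varepsilon .$$
Let $G$ be $P_L$-generic and $V_\varepsilon=V[G\cap Q^\varepsilon]$; these models increase with $\varepsilon$. By (L6) the coordinate $(\varepsilon)$ adds an $R$-generic filter $H_\varepsilon$ over $V_\varepsilon$. Let $\langle u^\varepsilon_k:k<\omega\rangle$ be the union of its stems, infinite by (R2), and $A_\varepsilon=\{u_k^\varepsilon:k<\omega\}$.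

Every real of $V[G]$ has a canonical name. It uses countably many conditions, so, $\mu$ being regular uncountable, they all lie in one $P^\varepsilon$, and the real is in $V_\varepsilon$. Since $P_L$ is ccc, $\mu$ stays regular, so every set of fewer than $\mu$ reals of $V[G]$ is contained in some $V_\varepsilon$.

**Step 1: $\mathfrak b=\mathfrak d=\mu$.** For $f\in\omega^\omega\cap V_\varepsilon$ the conditions $(a,(C,f'))$ with $f'\ge f$ are dense, so $|u^\varepsilon_k|\ge f(k)$ for almost all $k$. Fewer than $\mu$ functions lie in one $V_\varepsilon$ and are bounded by $k\mapsto|u^\varepsilon_k|$; all $\mu$ of these functions together are dominating. So $\mu\le\mathfrak b\le\mathfrak d\le\mu$.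

**Step 2: $add(\mathcal M)=cof(\mathcal M)=\mu$.** Applying (R2) repeatedly, we can continue the last digits of a stem in any way we like. So the sequence of last digits of the $u^\varepsilon_k$ is Cohen over $V_\varepsilon$. Any meager set is coded in some $V_\varepsilon$ and misses the corresponding Cohen real, so $non(\mathcal M)\le\mu$. Fewer than $\mu$ meager sets are coded in one $V_\varepsilon$ and do not cover, so $cov(\mathcal M)\ge\mu$. By fact 3, $add(\mathcal M)=\min\{\mathfrak b,cov(\mathcal M)\}\ge\mu$ and $cof(\mathcal M)=\max\{\mathfrak d,non(\mathcal M)\}\le\mu$, so both equal $\mu$, as $add(\mathcal M)\le cof(\mathcal M)$.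

**Step 3: $\mathcal A=\{A_\varepsilon:\varepsilon<\mu\}$ is an almost disjoint family of size $\mu$ in $\mathcal{BR}^\perp$.** $A_\varepsilon$ is an infinite antichain, so $A_\varepsilon\in\mathcal{BR}^\perp$. For $C\in\mathcal J\cap V_\varepsilon$ the conditions whose promise contains $C$ are dense, so $A_\varepsilon\cap C$ is finite. For $\eta<\varepsilon$, $A_\eta\in V_\varepsilon$ is an antichain, hence in $\mathcal J$, so $A_\varepsilon\cap A_\eta$ is finite.

**Step 4: if $\pi(B)$ is infinite, then $B\cap A_\varepsilon$ is infinite for some $\varepsilon$.** This is where branches in $\mathcal J$ are used. In $V[G]$ choose distinct $y_n\in\pi(B)$ converging to some $x\in2^\omega$, $y_n\ne x$. All of $B,x,\langle y_n\rangle$ have $P^{\varepsilon_0}$-names for some $\varepsilon_0<\mu$, and the name of $x$ may be taken to be forced to be in $2^\omega$. For any $p\in P_L$ choose $\varepsilon\ge\varepsilon_0$ with $p\in P^\varepsilon$. Then $p\cup\{((\varepsilon),(\emptyset,(\hat x,0)))\}$, with a canonical $Q^\varepsilon$-name for the promise $(\hat x,0)$, is a condition below $p$. By density, for some $\varepsilon\ge\varepsilon_0$,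 $(\emptyset,(\hat x,0))\in H_\varepsilon$.

Work in $V_\varepsilon$ below this condition: let $(a,(C,f))\le(\emptyset,(\hat x,0))$. The stem $a$ obeys $(\hat x,0)$ over $\emptyset$, so no node of $a$ is on $\hat x$. Hence for large $l$ the node $x\restriction l$ is incomparable with all nodes of $a$. Fix such an $l$ and pick $n$ with $x\restriction l\subset y_n$ and $y_n\notin Y_C$. Since $B\cap\hat y_n$ is infinite and $C\cap\hat y_n$ is finite, there is $u\in B\cap\hat y_n\setminus C$ with $|u|\ge f(|a|)$, $|u|\ge l$ and $u\not\subset x$. Then $u$ extends $x\restriction l$, so it is incomparable with all nodes of $a$, and long initial segments of $x$ are incomparable with all of $a^\frown u$. So $a^\frown u$ is a stem and $(a^\frown u,(C,f))\le(a,(C,f))$. Thus any number of nodes of $B$ can be added below any condition, and $A_\varepsilon\cap B$ is infinite.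

**Step 5: $\mathfrak a_{Sacks}=\mu$.** By Step 4, $\pi(B)$ is finite for all $B\in\mathcal A^\perp$. In particular $\mathcal A\cup\mathcal A^\perp\subseteq tr(\mathsf{ctble})$ and $\mathfrak a_{Sacks}\le\mu$. By Theorem 2(a), $\mathfrak a_{Sacks}\ge\mathfrak b=\mu$.

## 11. Thinning out $\omega_2$ names, and filling cuts of $J_0$

The first lemma selects the $\alpha_i$; the second says that $J_0$ has the room that ordinals lack.

**Lemma 11.1 (CH).** Let $X\in[\omega_2]^{\omega_2}$ and $v^l:X\to\mathrm{Ord}$ $(l<\omega)$. There are distinct $\alpha_i\in X$ $(i<\omega_1)$ such that each $i\mapsto v^l(\alpha_i)$ is constant or strictly increasing.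

*Proof.* By CH let $N\prec H(\theta)$, $\theta$ large, contain $X,\langle v^l\rangle$, with $|N|=\aleph_1$, $\omega_1\subseteq N$, $N^\omega\subseteq N$. Pick $\alpha^*\in X\setminus N$. Let $\Lambda=\{l:v^l(\alpha^*)\in N\}$, and for $l\notin\Lambda$ let $w^l=\min(N\cap\mathrm{Ord}\setminus v^l(\alpha^*))$; this exists because a bound of the range of $v^l$ is in $N$, and $w^l>v^l(\alpha^*)$ because $v^l(\alpha^*)\notin N$. The objects $\Lambda$, $\langle v^l(\alpha^*):l\in\Lambda\rangle$, $\langle w^l:l\notin\Lambda\rangle$ are in $N$, since $N$ is closed under countable sequences.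

Recursively choose $\alpha_i\in X\cap N$ different from all $\alpha_{i'}$, $i'<i$, with $v^l(\alpha_i)=v^l(\alpha^*)$ for $l\in\Lambda$, and $v^l(\alpha_{i'})<v^l(\alpha_i)<w^l$ for $l\notin\Lambda$, $i'<i$. This is possible by elementarity: the parameters, including $\langle\alpha_{i'}:i'<i\rangle$, are in $N$, and $\alpha^*$ satisfies the requirement. Indeed $\alpha^*\notin N$ is different from all $\alpha_{i'}$, and for $l\notin\Lambda$ the facts $v^l(\alpha_{i'})\in N\cap w^l$ and $N\cap[v^l(\alpha^*),w^l)=\emptyset$ give $v^l(\alpha_{i'})<v^l(\alpha^*)<w^l$. $\square$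

**Definition 11.2.** A nonconstant sequence $\langle\sigma_i:i<\omega_1\rangle$ in $J_0$ is *nice* if the support and all signs of $\sigma_i$ do not depend on $i$, and each $|\sigma_i(m)|$ is constant or strictly increasing in $i$.

A nice sequence is strictly monotone, in the direction given by the sign at the first nonconstant coordinate. So for each $\tau\in J_0$ either $\tau<\sigma_i$ for all large $i$ or $\tau>\sigma_i$ for all large $i$. For example let $\sigma_i(0)=\omega+i$ and all other entries be $0$. The first entries have supremum $\omega_1$, and $\tau=(\omega_1,0,0,\dots)$ lies above all $\sigma_i$. Unlike in an ordinal, there is room in between: $(\omega_1,-\eta,0,\dots)$ with $0<\eta<\lambda$ is above all $\sigma_i$ and below $\tau$. This is the whole idea of the next lemma.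

**Lemma 11.3.** Let $\langle\sigma_i\rangle$ be nice, $S_0\subseteq J_0$, and let $\eta<\lambda$ be larger than all $|\tau(m)|$ $(\tau\in S_0)$ and all $\sup_i|\sigma_i(m)|$. There is $Q\subseteq J_0\setminus S_0$ of order type $\mathbb Q$ such that for $\tau\in S_0$, $\sigma\in Q$: $\tau<\sigma$ iff $\tau<\sigma_i$ for all large $i$. Moreover $\sigma(0)>-\eta$ for $\sigma\in Q$.

*Proof.* Let $m_0$ be the first nonconstant coordinate, $q=\sigma_i\restriction m_0$, and $\gamma=\sup_i|\sigma_i(m_0)|$. Assume first that the sign at $m_0$ is $+$, and let $\gamma_i=\sigma_i(m_0)$, which increases to $\gamma$, $\gamma_i<\gamma$. Let $Q$ be the set of $\sigma\in J_0$ with $\sigma\restriction m_0=q$, $\sigma(m_0)=\gamma$, $\sigma(m_0+1)=-\eta$, and all later entries finite integers. $Q$ is countable. It is dense and has no endpoints: to find an element above $\sigma$, or between $\sigma$ and a larger $\sigma'$, raise by $1$ an entry of $\sigma$ at a position beyond $m_0+1$ and, in the second case, beyond the first difference; elements below $\sigma$ are found by lowering. So $Q$ has order type $\mathbb Q$. It is disjoint from $S_0$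 because of the entry $-\eta$.

If $\tau\in S_0$ and $\tau<\sigma_i$ for some $i$, then $\tau<\sigma_i<\sigma$ for all $\sigma\in Q$, since $\gamma_i<\gamma$, and $\tau<\sigma_{i'}$ for $i'\ge i$. Otherwise $\tau>\sigma_i$ for all $i$ (if $\tau=\sigma_i$, then $\tau<\sigma_{i+1}$). Then $\tau\restriction m_0>q$, or $\tau\restriction m_0=q$ and $\tau(m_0)\ge\gamma$; and if $\tau\restriction m_0=q$ and $\tau(m_0)=\gamma$, then $\tau(m_0+1)>-\eta$. In all cases $\tau>\sigma$ for all $\sigma\in Q$.

If the sign at $m_0$ is $-$, apply this to $-\sigma_i$ and $-S_0$ and reflect the resulting set by the order-reversing map $\sigma\mapsto-\sigma$. The entries are then $-\gamma$ and $+\eta$. For $\tau\in S_0$ and $\sigma$ in the reflected set, $\tau<\sigma$ holds iff $-\tau<-\sigma$ fails, iff not $-\tau<-\sigma_i$ for all large $i$, iff $\tau<\sigma_i$ for all large $i$.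

Finally $\sigma(0)$ is $q(0)$ or $\pm\gamma$, and $|q(0)|,\gamma<\eta$; so $\sigma(0)>-\eta$. $\square$

## 12. Copying a name: $\mathfrak a=\mathfrak c=\lambda$ in $V^{P_L}$

By Lemma 9.1 there are at most $\lambda^{\aleph_0}=\lambda$ canonical names, so $\mathfrak c\le\lambda$ in $V[G]$. By $\mathfrak a\ge\mathfrak b=\mu\ge\aleph_2$ there is no infinite MAD family of size $\le\aleph_1$. An infinite MAD family of size $\nu$ with $\aleph_2\le\nu<\lambda$ would be enumerated by names $\dot B_\alpha$, $\alpha<\nu$, below some $p$, and this contradicts the following lemma. So $\lambda\le\mathfrak a\le\mathfrak c\le\lambda$. Together with Section 10 this proves Theorem 1.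

**Lemma 12.1.** Let $\aleph_2\le\nu<\lambda$, $p\in P_L$, and let $\dot B_\alpha$ $(\alpha<\nu)$ be canonical $P_L$-names such that $p$ forces that the $\dot B_\alpha$ are infinite subsets of $\omega$ and $|\dot B_\alpha\cap\dot B_\beta|<\omega$ for $\alpha\ne\beta$. Then there is a canonical name $\dot B^*$ such that $p$ forces $\dot B^*$ to be infinite and $|\dot B^*\cap\dot B_\alpha|<\omega$ for all $\alpha<\nu$.

*Proof.*

**Step 1: $\omega_1$ names that differ only in growing ordinals.** By Lemma 9.1 fix a countably infinite $s_p\subseteq L$ with $p\in P_{s_p}$, and countable $s_\alpha\supseteq s_p$ with $s_\alpha\setminus s_p$ infinite and $\dot B_\alpha$ a canonical $P_{s_\alpha}$-name. For $\alpha<\omega_2$ enumerate $s_\alpha=\{x_{\alpha,n}:n<\omega\}$ without repetitions so that the even-indexed elements enumerate $s_p$ in a way independent of $\alpha$. Entries of coordinates are numbered $0,1,2,\dots$: position $0$ is $\varepsilon_0\in\mu$, odd positions carry elements $(\sigma,\rho)\in J$, and even positions $\ge2$ carry ordinals $<\omega_1$. Consider the following data of $\alpha<\omega_2$: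

* the lengths of the $x_{\alpha,n}$, and their entries at even positions $\ge2$;
* the $\rho$'s, supports and signs of the $\sigma$'s at odd positions;
* all $tp(x_{\alpha,n},x_{\alpha,m})$;
* the hereditarily countable object obtained from $\dot B_\alpha$ by renaming $x_{\alpha,n}\mapsto n$, the $n$ taken as new atoms.

By CH there are only $\aleph_1^{\aleph_0}=\aleph_1$ possibilities, so these data are constant on some $X\in[\omega_2]^{\omega_2}$. Apply Lemma 11.1 to $X$ and the remaining ordinals, namely the entries at position $0$ and the $|\sigma(m)|$ for $m$ in the supports, to get $\alpha_i$, $i<\omega_1$. Write $x_{i,n}=x_{\alpha_i,n}$. Thus each position-$0$ entry is constant or strictly increasing in $i$. Each odd entry is $(\sigma_i,\rho)$ with $\rho$ constant and $\langle\sigma_i\rangle$ constant or nice. All other entries are constant.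

**Step 2: three kinds of indices.** We sort the $n$ by where $x_{i,n}$ starts to move. Call $n$ a *root* if $x_{i,n}$ does not depend on $i$; all even $n$ are roots. Call $n$ of *type A* if the entry at $0$ increases. Otherwise $n$ is of *type B*, and its *critical position* $r$ is the first nonconstant position. It is odd, and $y=x_{i,n}\restriction r$ is a constant coordinate word.

Let $S=\bigcup_{\alpha<\nu}s_\alpha$, so $|S|<\lambda$ and all $x_{i,n}\in S$. As $\lambda$ is regular, fix $\eta<\lambda$ larger than all $|\tau(m)|$ for $\tau$ occurring in elements of $S$, and larger than the countably many suprema over $i<\omega_1$ of the nonconstant $|\sigma_i(m)|$.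

We now define words $x^*_n$. They are to be arranged relative to any $s_\alpha$ as the $x_{i,n}$ are for large $i$. For roots put $x_n^*=x_{i,n}$.

**Step 3: the new words for type B.** Here the cuts of $J_0$ are filled. For a coordinate word $y$ of length $r$ let $C_y$ be the countable set of classes of type-B indices $n$ with critical position $r$ and $x_{i,n}\restriction r=y$, where $n,m$ are equivalent iff $x_{i,n}(r)=x_{i,m}(r)$. By constancy of $tp$ this is independent of $i$. For $c\in C_y$ let $(\sigma^c_i,\rho^c)$ be the common entry ($\langle\sigma^c_i\rangle$ is nice), and order $C_y$ by $c<c'$ iff $(\sigma^c_i,\rho^c)<(\sigma^{c'}_i,\rho^{c'})$, again independently of $i$. Let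
$$S_y=\{\tau:\text{some }x\in S\text{ extends }y^\frown(\tau,\rho)\text{ for some }\rho\}.$$
Order $S_y\sqcup C_y$ by additionally letting $\tau<c$ iff $\tau<\sigma^c_i$ for all large $i$, and $c<\tau$ otherwise, i.e. iff $\tau>\sigma^c_i$ for all large $i$. This is a linear order, because for large $i$ its restriction to any given finite set is realized in $J$ via $\tau\mapsto(\tau,0)$, $c\mapsto(\sigma^c_i,\rho^c)$: for large $i$ we have $\tau\ne\sigma_i^c$ for the finitely many $\tau,c$ concerned, so the first components decide.

For each cut of $S_y$ that is determined by some class $c$, i.e. of the form $\{\tau\in S_y:\tau<c\}$, Lemma 11.3 (with $S_0=S_y$, $\langle\sigma_i^c\rangle$) yields a copy of $\mathbb Q$ in that cut, disjoint from $S_y$; embed the countable linear order of all classes determining that cut into it. Classes $c<c'$ with different cuts are separated by some $\tau\in S_y$, and so are their images. This gives $c\mapsto\sigma^c_*\in J_0\setminus S_y$, which together with the identity on $S_y$ is an order embedding of $S_y\sqcup C_y$ into $J_0$, with $\sigma^c_*(0)>-\eta$. For $n\in c$ put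
$$x_n^*=y^\frown(\sigma^c_*,\rho^c)^\frown(x_{0,n}(r+1),x_{0,n}(r+2),\dots).$$
This is in $L$, because the ranks occurring are those of $x_{0,n}$.

**Step 4: the new words for type A.** This is where the missing place below $\delta$ is found, in a room in front of $(\delta)$. Classes $c$ consist of type-A indices with the same entry $e^c_i$ at $0$, independently of $i$ by constancy of $tp$. Let $\delta_c=\sup_ie^c_i$; this is $<\mu$, as $\mu\ge\aleph_2$ is regular, and $e_i^c<\delta_c$. Let $C_\delta=\{c:\delta_c=\delta\}$, a countable set, ordered by the $e^c_i$, independently of $i$. It is well-ordered of type $<\omega_1$; let $o(c)<\omega_1$ be the position of $c$ in $C_\delta$. Let $j_\delta=(\sigma_\delta,\bar\rho)$ with $\sigma_\delta(0)=-\eta$, $\sigma_\delta(m)=0$ for $m>0$, and $\bar\rho<\omega_1$ larger than all $\rho$'s occurring in the $x_{i,n}$; there are only countably many of these. For $n\in c\in C_\delta$, writing $x_{i,n}=(e^c_i)^\frown t_{i,n}$, put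
$$x^*_n=(\delta,j_\delta,o(c))^\frown t_{0,n}.$$
This is in $L$ because $\bar\rho$ exceeds the ranks in $t_{0,n}$. Let $s^*=\{x_n^*:n<\omega\}$.

**Step 5: the $x_n^*$ are pairwise distinct, and $x_n^*\notin S$ for non-roots $n$.** This will make the renaming a bijection. For type A, the entry $\sigma_\delta(0)=-\eta$ does not occur in $S$. For type B, $x_n^*\in S$ would give $\sigma^c_*\in S_y$. Roots have $x_n^*\in S$, and distinct roots have distinct values, so it remains to compare non-roots $n\ne m$.

If $n$ is of type A and $m$ of type B, note that every $\sigma$ occurring in $x_m^*$ is a $\sigma_*^c$ or occurs in $S$, so has $\sigma(0)>-\eta$; but $\sigma_\delta$ occurs in $x_n^*$. If both are of type A, they differ at position $0$ or $2$ if their classes differ; if the classes agree, $t_{0,n}\ne t_{0,m}$. Let both be of type B, with $y,r$ and $y',r'$, $r\le r'$, and suppose $x^*_n=x^*_m$. If $r<r'$, then $y=y'\restriction r$ and $\sigma^c_*$ ($n\in c$) is the first component of $y'(r)$, which is in $S_y$ since $y'$ is an initial segment of elements of $S$: a contradiction. If $r=r'$, then $y=y'$; different classes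 have different $\sigma_*^c$, and for the same class $x_{0,n}$ and $x_{0,m}$ agree through $r$, hence differ later, and so do $x_n^*,x_m^*$: a contradiction.

**Claim.** For every $\alpha<\nu$ there is $i<\omega_1$ with $\alpha_i\ne\alpha$ such that $h=\mathrm{id}_{s_\alpha}\cup\{(x_{i,n},x_n^*):n<\omega\}$ is a well-defined bijection from $K=s_\alpha\cup s_{\alpha_i}$ onto $K'=s_\alpha\cup s^*$, and $\hat h:P_K\to P_{K'}$ is an isomorphism.

**Step 6: choice of $i$.** Take $i<\omega_1$ so large that the following countably many requirements, each true for all large $i$, hold.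

(a) For type-A $c$: $e^c_i>\varepsilon$ whenever $\varepsilon<\delta_c$ is the first entry of an element of $s_\alpha$, or the (constant) first entry of some root or type-B $x_{i,n}$, or $\varepsilon=\delta_{c'}<\delta_c$ for a type-A $c'$.

(b) For type-B $c\in C_y$ and each $\tau\in S_y$ occurring at position $|y|$ in an element of $s_\alpha$ extending $y$, or occurring there constantly in some $x_{i,n}$ extending $y$: $\tau\ne\sigma^c_i$, and $\tau<\sigma_i^c$ iff $\tau<\sigma_*^c$.

(c) $\alpha_i\ne\alpha$.

By (a), an element of $s_\alpha$, a root or a type-B element never has first entry $e^c_i$: entries $<\delta_c$ are $<e^c_i$, the others are $\ge\delta_c>e_i^c$. So type-A $x_{i,n}$ are not in $s_\alpha$. Neither are type-B $x_{i,n}$, $n\in c\in C_y$: otherwise $\tau=\sigma^c_i$ would occur at position $|y|$ in an element of $s_\alpha$ extending $y$, against (b). Hence $h$ is well defined; on roots it is the identity anyway. Since the $x_n^*$ are pairwise distinct and for non-roots not in $S\supseteq s_\alpha$, $h$ is a bijection from $K$ onto $K'$.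

**Step 7: roots and type B keep their pattern.** Let $K_0=s_\alpha\cup\{x_{i,n}:n\text{ not of type A}\}$ and $K_0'=h[K_0]$. We show that $h\restriction K_0$ is pattern-preserving and preserves first entries. Lengths and first entries are clear. Let $z\ne z'$ be in $K_0$.

If neither is a type-B $x_{i,n}$, $h$ is the identity on both.

Let $z=x_{i,n}$ be of type B in class $c\in C_y$, $r=|y|$, and let $z'\in s_\alpha$ or $z'$ be a root. If $z'$ does not properly extend $y$, then $tp$ is decided by $z\restriction r=h(z)\restriction r=y$; this includes the case that $z'$ is an initial segment of $y$. If $z'\restriction r=y$ and $z'(r)=(\tau,\rho')$, then $\tau\in S_y$. By (b), and since $\tau\ne\sigma_*^c$, the first difference is at $r$ with the same direction for $(z,z')$ and $(h(z),h(z'))$.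

Let $z,z'$ both be of type B, with $y,r$ and $y',r'$, $r\le r'$. If $y'\restriction r\ne y$, the first difference is below $r$ and unaffected. If $y'\restriction r=y$ and $r<r'$, then $z'(r)=h(z')(r)=(\tau,\rho')$ is constant with $\tau\in S_y$, and (b) applies as in the previous case. If $y=y'$ and the classes differ, use that $c\mapsto\sigma^c_*$ preserves the order. If the classes agree, $z=x_{i,n}$ and $z'=x_{i,m}$, then $h(z),h(z')$ agree through position $r$ and continue like $x_{0,n},x_{0,m}$, which also agree through $r$; so $tp(h(z),h(z'))=tp(x_{0,n},x_{0,m})=tp(x_{i,n},x_{i,m})$.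

**Step 8: $P_K$ and $P_{K'}$ as transfinite compositions.** We write both posets as compositions of corresponding pieces. By (2), $P_K$ is obtained from $\{\emptyset\}$ by the transfinite composition, along $E_\emptyset(K)=E_\emptyset(K_0)\sqcup\{e^c_i:c\text{ type A}\}$ (disjoint by (a)), of the operations $\Theta_{(\varepsilon),K}=\Theta_{(\varepsilon),K_0}$ $(\varepsilon\in E_\emptyset(K_0))$ and $\Theta_{(e^c_i),K}$, where $K_{(e_i^c)}=\{x_{i,n}:n\in c\}$.

Likewise $P_{K'}$ is obtained by the composition along $E_\emptyset(K'_0)\cup\{\delta_c:c\text{ type A}\}$ of the $\Theta_{(\varepsilon),K'}$, and $E_\emptyset(K'_0)=E_\emptyset(K_0)$ by Step 7. At stages $\varepsilon\notin\{\delta_c\}$, $\Theta_{(\varepsilon),K'}=\Theta_{(\varepsilon),K'_0}$. Let $\delta\in\{\delta_c\}$. In $J_{(\delta)}(K')$ the element $j_\delta$ is the least one: the other elements have a first component which occurs in $S$ (entries of absolute value $<\eta$) or is some $\sigma^c_*$, and $\sigma_*^c(0)>-\eta$. For the same reason $j_\delta\notin J_{(\delta)}(K'_0)$. So $K'_{(\delta,j_\delta)}=\{x_n^*:n\in c\in C_\delta\}$, and $K'_{(\delta,j)}=(K'_0)_{(\delta,j)}$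 for $j\ne j_\delta$. The finite sets $F\ni j_\delta$ are cofinal, and for such $F$ the operation of the room $(\delta,j_\delta)$ is applied first. Hence
$$\Sigma_{(\delta),K'}=\Sigma_{(\delta),K_0'}\circ\Phi_{(\delta,j_\delta),K'},\qquad\text{so}\qquad\Theta_{(\delta),K'}=\Theta_{(\delta),K_0'}\circ\Phi_{(\delta,j_\delta),K'},$$
where $\Theta_{(\delta),K'_0}=\mathrm{id}$ if $\delta\notin E_\emptyset(K_0')$; here $(\delta)\in K'$ iff $(\delta)\in K'_0$, as the type-A words $x_n^*$ have length $\ge3$. Moreover, by (2), $\Phi_{(\delta,j_\delta),K'}$ is the composition of the $\Theta_{(\delta,j_\delta,o(c)),K'}$, $c\in C_\delta$, in the order of $C_\delta$.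

**Step 9: $\hat h:P_K\cong P_{K'}$.** By associativity (O5), $P_{K'}$ is obtained by composing the operations $\Theta_{(\varepsilon),K'_0}$ $(\varepsilon\in E_\emptyset(K_0))$ and $\Theta_{(\delta_c,j_{\delta_c},o(c)),K'}$ ($c$ type A), where the operations of $C_\delta$ are performed, in the order of $C_\delta$, after all stages $<\delta$ and just before $\Theta_{(\delta),K_0'}$. Let these correspond to the operations composing $P_K$ by
$$\Theta_{(\varepsilon),K_0}\leftrightarrow\Theta_{(\varepsilon),K_0'},\qquad\Theta_{(e_i^c),K}\leftrightarrow\Theta_{(\delta_c,j_{\delta_c},o(c)),K'}.$$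
The correspondence respects the order. By (a), for $\varepsilon\in E_\emptyset(K_0)$ we have $\varepsilon<e^c_i$ iff $\varepsilon<\delta_c$. If $\delta_c<\delta_{c'}$, then $e^c_i<\delta_c<e_i^{c'}$. Within one $C_\delta$ the order is that of $o(c)$. Corresponding operations are $\sim$-related via restrictions of $h$, by Lemma 9.4(2): for $K_0,K_0'$ since $h\restriction K_0$ is pattern-preserving and fixes first entries, and for type-A classes since the tails $t_{i,n}\mapsto t_{0,n}$ $(n\in c)$ are pattern-preserving by constancy of lengths and of $tp(x_{i,n},x_{i,m})$. By (N4), applied to $\{\emptyset\}$ and the empty map $g$, $\hat h:P_K\cong P_{K'}$. This proves the Claim.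

**Step 10: the name $\dot B^*$.** Let $\dot B^*$ be the result of renaming $x_{0,n}\mapsto x^*_n$ in $\dot B_{\alpha_0}$; it does not depend on $\alpha$ or $i$. Given $\alpha<\nu$, take $i,h,K,K'$ as in the Claim. By the constancy in Step 1, $\dot B_{\alpha_i}$ arises from $\dot B_{\alpha_0}$ by $x_{0,n}\mapsto x_{i,n}$, so $\hat h(\dot B_{\alpha_i})=\dot B^*$. Hence $\dot B^*$ is a canonical $P_{K'}$-name, and so a canonical $P_L$-name. Further $\hat h(\dot B_\alpha)=\dot B_\alpha$, and $\hat h(p)=p$ because $s_p\subseteq s_\alpha$. By $P_K\lessdot P_L$, (L4) and $\alpha_i\ne\alpha$, $p\Vdash_{P_K}$ "$\dot B_{\alpha_i}$ is infinite and $\dot B_\alpha\cap\dot B_{\alpha_i}$ is finite". Applying $\hat h$, $p\Vdash_{P_{K'}}$ "$\dot B^*$ is infinite and $\dot B_\alpha\cap\dot B^*$ is finite", and since $P_{K'}\lessdot P_L$ the same is forced by $p$ over $P_L$. $\square$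

This completes the proof of Theorem 1. $\blacksquare$

## 13. The upper bound $cof(\mathcal M)$ when $cof(\mathcal M)\le cov(\mathcal N)$

We prove Theorem 2(b) in ZFC. Assume $\kappa:=\max\{\mathfrak d,non(\mathcal M)\}\le cov(\mathcal N)$; by fact 3, $cof(\mathcal M)=\kappa$. The plan is to build $\kappa$ antichains by recursion. Each one tries to run through a set $B$ by guessing chains of $B$; it picks its node from a guessed chain of $2^k$ nodes at random, which keeps it almost disjoint from the earlier antichains.

**Step 1: intervals and guesses.** Let $\mathcal D$ be a family of $\mathfrak d$ strictly increasing sequences $n=(n_k)$ such that for every $f\in\omega^\omega$ some $n\in\mathcal D$ has $f(n_k)\le n_{k+1}$ for almost all $k$: put $n_0=0$ and $n_{k+1}=g(n_k)+n_k+1$ for $g$ in a dominating family. Note that $n_k\ge k$. For $n\in\mathcal D$ a *guess* at $k$ is a function $c(k)$ assigning to each antichain $H\subseteq2^{<n_k}$ either "none" or a chain $b_0\subsetneq\dots\subsetneq b_{2^k-1}$ of nodes with lengths in $[n_k,n_{k+1})$. There are finitely many guesses at $k$, and we code them by natural numbers.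 By Bartoszyński's theorem (fact 4), reading non-codes as the guess that is always "none", there is a family $\mathcal C_n$ of at most $non(\mathcal M)$ sequences of guesses such that every sequence of guesses agrees infinitely often with a member of $\mathcal C_n$. Enumerate all triples $(n,c,m)$, $n\in\mathcal D$, $c\in\mathcal C_n$, $m\in\omega$, in type $\kappa$, repetitions allowed, and write $\xi=(n,c,m)$ for the $\xi$-th triple.

**Step 2: the antichains $A_\xi$.** By recursion on $\xi=(n,c,m)$ we define an antichain $A_\xi$ almost disjoint from the earlier ones. For $j\in\prod_k2^k$ (where $2^k=\{0,\dots,2^k-1\}$) define $u_k=u_k^j$ for $k\ge m$ recursively. Let $H_k=\{u_{k'}:m\le k'<k,\ u_{k'}\text{ defined}\}$; this is a subset of $2^{<n_k}$. If $c(k)(H_k)$ is a chain $(b_0,b_1,\dots)$ with $b_0$ extending no member of $H_k$, let $u_k=b_{j(k)}$; otherwise $u_k$ is undefined. Members of $H_k$ have length $<n_k\le|b_0|$. So a member of $H_k$ comparable with $b_{j(k)}$ would be an initial segment of $b_0$, which is excluded. Hence the $u_k$ form an antichain, and the recursion continues.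

Give $\prod_k2^k$ the product of the uniform measures; writing $j(k)$ with $k$ binary digits and concatenating identifies it with $2^\omega$. For $\eta<\xi$, the antichain $A_\eta$ contains at most one element of each chain. So, given $j\restriction k$, the probability that $u_k\in A_\eta$ is at most $2^{-k}$. By the Borel–Cantelli lemma $\{j:\exists^\infty k\ u_k^j\in A_\eta\}$ is null. As $|\xi|<\kappa\le cov(\mathcal N)$, fix $j$ outside all these null sets ($\eta<\xi$) and let $A_\xi=\{u_k^j:k\ge m\text{ and }u_k^j\text{ is defined}\}$. Then $A_\xi\cap A_\eta$ is finite for $\eta<\xi$. Let $\mathcal A=\{A_\xi:A_\xi\text{ infinite}\}$, an almost disjoint family of antichains of size $\le\kappa$.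

**Step 3: a tree inside $B$.** Let $B$ have $\pi(B)$ uncountable; we have to find $\xi$ with $A_\xi\cap B$ infinite. Let $Y$ be the set of condensation points of $\pi(B)$ lying in $\pi(B)$, and $T=\{y\restriction l:y\in Y,\ l\in\omega\}$. All but countably many points of $\pi(B)$ are in $Y$, because the others are covered by countably many basic open sets each containing only countably many points of $\pi(B)$. So uncountably many points of $Y$ pass through each $s\in T$. Hence every $s\in T$ has incomparable extensions in $T$, and, as $Y\subseteq\pi(B)$, arbitrarily long chains of elements of $B$ above it. Let $f(l)$ be such that every $s\in T\cap2^l$ has at least two extensions in $T\cap2^{l'}$ for every $l'\ge f(l)$, and has a chain of $2^l$ elements of $B$ extending it with lengths in $[l,f(l))$. Choose $n\in\mathcal D$ and $m$ with $f(n_k)\le n_{k+1}$ for $k\ge m$ and $|T\cap2^{n_m}|\ge3$.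

**Step 4: the right guess.** Let $g(k)(H)$ be a chain of $2^k$ elements of $B$ with lengths in $[n_k,n_{k+1})$ extending some $s\in T\cap2^{n_k}$ that extends no member of $H$, if such a chain exists, and "none" otherwise. Let $c\in\mathcal C_n$ agree with $g$ infinitely often, and $\xi=(n,c,m)$.

**Step 5: room is never used up.** For $k\ge m$ let $N_k$ be the number of $s\in T\cap2^{n_k}$ extending no member of $H_k$. Since $H_m=\emptyset$, $N_m\ge3$. We show $N_{k+1}\ge2(N_k-1)$. If $u_k$ is defined, then $|u_k|\ge n_k$, so at most one of the counted $s$ is an initial segment of $u_k$. Let $s$ be any other counted node. It has at least two extensions $t\in T\cap2^{n_{k+1}}$, because $n_{k+1}\ge f(n_k)$. Such a $t$ does not extend $u_k$, since otherwise $s=t\restriction n_k=u_k\restriction n_k$. It extends no member $v$ of $H_k$, since $|v|<n_k$ and $v$ would be an initial segment of $s$. This proves the inequality, and $N_k\ge3$ for all $k\ge m$.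

**Step 6: $A_\xi\cap B$ is infinite.** Let $k\ge m$ and $c(k)=g(k)$; there are infinitely many such $k$. By Step 5 some $s\in T\cap2^{n_k}$ extends no member of $H_k$. As $n_k\ge k$ and $f(n_k)\le n_{k+1}$, there is a chain of $2^k$ elements of $B$ above $s$ with lengths in $[n_k,n_{k+1})$. So $c(k)(H_k)=g(k)(H_k)$ is a chain, consisting of elements of $B$ above some $s'\in T\cap2^{n_k}$ extending no member of $H_k$. As members of $H_k$ are shorter than $n_k$, $b_0$ extends no member of $H_k$. Thus $u_k\in B$ is defined. The $u_k$ are distinct, so $A_\xi\cap B$ is infinite; hence $A_\xi\in\mathcal A$ and $B\notin\mathcal A^\perp$.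

Therefore $\mathcal A^\perp\subseteq tr(\mathsf{ctble})$. The members of $\mathcal A$ are infinite antichains, so $\mathcal A\subseteq\mathcal{BR}^\perp\subseteq tr(\mathsf{ctble})$, and $\mathfrak a_{Sacks}\le\kappa=cof(\mathcal M)$. $\blacksquare$
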